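\title{Gromov--Hausdorff distance zero is Borel reducible to an orbit equivalence relation}

\begin{abstract}
We prove that the relation $\varrho_{GH}(M,N)=0$ between Polish metric spaces is Borel reducible to the orbit equivalence relation of a continuous action of a Polish group on a Polish space. Since every orbit equivalence relation is Borel reducible to this relation, it is Borel bireducible with a universal orbit equivalence relation. The group is the automorphism group of one fixed tree of complete metric spaces whose points are labeled by lattice terms. A quantitative version realizes twice the Gromov--Hausdorff distance as a minimum, over a Polish group, of an invariant supremum distance.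
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Gromov--Hausdorff distance zero}

For nonempty subsets $S,T$ of a metric space $(Z,d)$, the Hausdorff distance is
\[
\varrho_H^Z(S,T)=\max\Big(\sup_{x\in S}\inf_{y\in T}d(x,y),\ \sup_{y\in T}\inf_{x\in S}d(x,y)\Big)\in[0,\infty].
\]
The \emph{Gromov--Hausdorff distance} of nonempty metric spaces $M,N$ is
\[
\varrho_{GH}(M,N)=\inf\varrho_H^Z(\iota(M),\jmath(N))\in[0,\infty],
\]
where the infimum is taken over all metric spaces $Z$ and all isometric embeddings $\iota:M\to Z$, $\jmath:N\to Z$. It measures how well $M$ and $N$ can be superimposed. Isometric spaces are at distance zero, but the converse fails even for complete countable spaces.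

\begin{example}\label{ex:pairs}
For a countable set $S\subset(1,2)$ let $M_S=S\times\{0,1\}$, where $(s,0)$ and $(s,1)$ are at distance $s$ and points with different first coordinates are at distance $2$. All nonzero distances lie in $[1,2]$, so this is a complete metric. Let $S=\mathbb Q\cap(1,2)$ and $S'=(\sqrt2+\mathbb Q)\cap(1,2)$. The spaces $M_S$ and $M_{S'}$ realize different distances, so they are not isometric. Given $\varepsilon>0$, cut $(1,2)$ into finitely many intervals of length at most $\varepsilon$. Each of them contains infinitely many points of $S$ and of $S'$, so there is a bijection $\beta_\varepsilon:S\to S'$ with $|\beta_\varepsilon(s)-s|\le\varepsilon$. The induced bijection $M_S\to M_{S'}$ changes distances by at most $\varepsilon$, and Lemma~\ref{lem:GH} below turns this into $\varrho_{GH}(M_S,M_{S'})\le\varepsilon/2$. Hence $\varrho_{GH}(M_S,M_{S'})=0$.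
\end{example}

To measure the complexity of the relation $\varrho_{GH}(M,N)=0$, one codes Polish (that is, separable complete) metric spaces as points of a standard Borel space, a measurable space isomorphic to a Polish space with its Borel $\sigma$-algebra. Let $\mathbb U$ be the Urysohn universal metric space: the unique, up to isometry, separable complete metric space that contains an isometric copy of every separable metric space and is ultrahomogeneous, meaning that every isometry between finite subsets extends to an isometry of $\mathbb U$ onto itself. Let $F(\mathbb U)$ be the set of closed subsets of $\mathbb U$ with the Effros Borel structure, the $\sigma$-algebra generated by the sets $\{M:M\cap O\ne\emptyset\}$ for open $O\subseteq\mathbb U$. This is a standard Borel space, and every nonempty Polish metric space is isometric to an element of $F(\mathbb U)\setminus\{\emptyset\}$. On this set let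
\[
M\,E_{GH}\,N\iff\varrho_{GH}(M,N)=0 .
\]
An equivalence relation $E$ on a standard Borel space $X$ is \emph{Borel reducible} to an equivalence relation $E'$ on a standard Borel space $X'$ if there is a Borel map $f:X\to X'$ with $x\,E\,y\Leftrightarrow f(x)\,E'\,f(y)$ for all $x,y\in X$. An \emph{orbit equivalence relation} is a relation of the form $\exists g\in G:\ g\cdot x=y$ for a Borel action of a Polish group $G$ on a Polish space. The following facts are known.
\begin{itemize}
\item[(F1)] Every orbit equivalence relation is Borel reducible to $E_{GH}$.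
\item[(F2)] The equivalence classes of $E_{GH}$ are Borel.
\item[(F3)] The relation $x\,E_1\,y\Leftrightarrow\exists n\,\forall m\ge n:\ x(m)=y(m)$ on $(2^{\mathbb N})^{\mathbb N}$ is not Borel reducible to $E_{GH}$.
\end{itemize}
We answer the following question, taken from \cite{Kurka}: \emph{is $E_{GH}$ Borel reducible to an orbit equivalence relation?}

The three facts point toward a positive answer. Having Borel classes and not admitting a reduction of $E_1$ are properties that pass from $E'$ to $E$ when $E$ is Borel reducible to $E'$: a class of $E$ is the preimage of a class of $E'$, and reductions compose. By (F1)--(F3) every orbit equivalence relation has both properties, so both are necessary for a reduction to an orbit equivalence relation, and $E_{GH}$ passes both tests. The definition of $E_{GH}$ points the other way. Two points of an orbit are related by a single group element, whereas distance zero is witnessed only by a sequence of better and better approximate matchings, which need not converge: in Example~\ref{ex:pairs} we have $\beta_\varepsilon(s)\to s\notin S'$.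 A reduction has to place $M$ and $N$ in a setting, independent of both, in which such limits exist. This can be done.

\begin{theorem}\label{thm:main}
The relation $E_{GH}$ is Borel reducible to an orbit equivalence relation.
\end{theorem}

\begin{corollary}\label{cor:universal}
The relation $E_{GH}$ is Borel bireducible with a universal orbit equivalence relation, that is, with an orbit equivalence relation to which every orbit equivalence relation is Borel reducible.
\end{corollary}

\begin{proof}
Let $E$ be an orbit equivalence relation to which $E_{GH}$ reduces. By (F1), $E$ reduces to $E_{GH}$, and every orbit equivalence relation reduces to $E_{GH}$ and hence to $E$.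
\end{proof}

\subsection{Real-valued structures}

The metric axioms play no role in the proof, so we work with arbitrary real functions on $\omega=\{0,1,2,\dots\}$. Fix a countable set $I$ and arities $\operatorname{ar}(m)\ge1$ for $m\in I$. A \emph{structure} is a family $A=(A_m)_{m\in I}$ of functions $A_m:\omega^{\operatorname{ar}(m)}\to\mathbb R$. The structures form the Polish space $\mathrm{Mod}=\prod_{m\in I}\mathbb R^{\omega^{\operatorname{ar}(m)}}$. A \emph{correspondence} is a set $C\subseteq\omega\times\omega$ both of whose projections are onto $\omega$. For structures $A,B$ let $\operatorname{dis}_{A,B}(C)\in[0,\infty]$, the \emph{distortion} of $C$, be the supremum of the numbers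
\[
|A_m(k_1,\dots,k_{\operatorname{ar}(m)})-B_m(l_1,\dots,l_{\operatorname{ar}(m)})|
\]
over all $m\in I$ and all pairs $(k_1,l_1),\dots,(k_{\operatorname{ar}(m)},l_{\operatorname{ar}(m)})\in C$ (with $\sup\emptyset=0$), and let
\[
\rho(A,B)=\inf_C\operatorname{dis}_{A,B}(C)\in[0,\infty].
\]
The identity correspondence gives $\rho(A,A)=0$, inverting a correspondence gives $\rho(A,B)=\rho(B,A)$, and the composition of two correspondences is a correspondence whose distortion is at most the sum. So $\rho$ is an extended pseudometric.

\begin{theorem}\label{thm:A}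
There are a Polish group $\mathbf H$, a continuous action of $\mathbf H$ on a Polish space $\mathbb X$ and a continuous map $\Psi:\mathrm{Mod}\to\mathbb X$ such that $\rho(A,B)=0$ if and only if $\Psi(A)$ and $\Psi(B)$ lie in one $\mathbf H$-orbit.
\end{theorem}

\begin{theorem}\label{thm:B}
There are a Polish group $\mathbf G$ acting continuously on a Polish space $\mathbb Y$ of families of real functions, with a $\mathbf G$-invariant extended metric $d_\infty$ (the supremum of differences), and a continuous map $\Psi':\mathrm{Mod}\to\mathbb Y$ such that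
\[
\rho(A,B)=\min_{g\in\mathbf G}d_\infty\big(g\Psi'(A),\Psi'(B)\big)\qquad\text{for all }A,B\in\mathrm{Mod}.
\]
\end{theorem}

The point of Theorem~\ref{thm:B} is the word ``min'': an infimum over correspondences, which need not be attained, becomes an infimum over a group that is attained.

Section~\ref{sec:GH} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:A}, and Section~\ref{sec:unary} shows the main device on sequences of reals. Sections~\ref{sec:tree} and~\ref{sec:group} construct $\mathbf H$ and $\Psi$. After the preparations of Sections~\ref{sec:traces} and~\ref{sec:extension}, the two halves of the proof are Proposition~\ref{prop:forth} (correspondences yield a group element) and Proposition~\ref{prop:back} (a group element yields a correspondence).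

\section{From metric spaces to structures}\label{sec:GH}

\begin{lemma}\label{lem:GH}
Let $M,N$ be nonempty metric spaces with dense sequences $(s_k)_{k\in\omega}$ in $M$ and $(s'_l)_{l\in\omega}$ in $N$, repetitions allowed. Let $A(k,k')=d(s_k,s_{k'})$ and $B(l,l')=d(s'_l,s'_{l'})$, regarded as structures with one binary function. Then $\rho(A,B)=2\varrho_{GH}(M,N)$.
\end{lemma}

\begin{proof}
Let $\iota:M\to Z$, $\jmath:N\to Z$ be isometric embeddings with $\varrho_H^Z(\iota M,\jmath N)<t$, and let $C=\{(k,l):d_Z(\iota s_k,\jmath s'_l)<t\}$. For each $k$ the set of $y\in N$ with $d_Z(\iota s_k,\jmath y)<t$ is open and nonempty, so it contains some $s'_l$; the same holds with $M$ and $N$ exchanged. Thus $C$ is a correspondence. For $(k,l),(k',l')\in C$ the triangle inequality in $Z$ gives $|A(k,k')-B(l,l')|\le d_Z(\iota s_k,\jmath s'_l)+d_Z(\iota s_{k'},\jmath s'_{l'})<2t$. Hence $\rho(A,B)\le2\varrho_{GH}(M,N)$.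

Conversely, let $C$ be a correspondence and $0<t<\infty$ with $\operatorname{dis}_{A,B}(C)\le2t$. Extend the two metrics to the disjoint union $M\sqcup N$ by
\[
d(x,y)=d(y,x)=\inf_{(k,l)\in C}\big(d(x,s_k)+t+d(s'_l,y)\big)\qquad(x\in M,\ y\in N).
\]
These distances are at least $t>0$. The inequalities $d(x,y)\le d(x,x')+d(x',y)$ and $d(x,y)\le d(x,y')+d(y',y)$ for $x'\in M$, $y'\in N$ follow from the triangle inequality inside $M$ and inside $N$. For $x,x'\in M$, $y\in N$ and $(k,l),(k',l')\in C$,
\begin{align*}
&\big(d(x,s_k)+t+d(s'_l,y)\big)+\big(d(y,s'_{l'})+t+d(s_{k'},x')\big)\\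
&\qquad\ge d(x,s_k)+d(s'_l,s'_{l'})+2t+d(s_{k'},x')\ge d(x,s_k)+d(s_k,s_{k'})+d(s_{k'},x')\ge d(x,x'),
\end{align*}
so $d(x,x')\le d(x,y)+d(y,x')$. The definition of $d$ is unchanged when $M,N$ are exchanged and $C$ is inverted, so also $d(y,y')\le d(y,x)+d(x,y')$. Thus $d$ is a metric. Given $x\in M$ and $\delta>0$, choose $k$ with $d(x,s_k)<\delta$ and $l$ with $(k,l)\in C$; then $d(x,s'_l)\le t+\delta$. The same argument starts from a point of $N$. So $\varrho_{GH}(M,N)\le t$, and therefore $2\varrho_{GH}(M,N)\le\rho(A,B)$.
\end{proof}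

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:A}]
By the Kuratowski--Ryll-Nardzewski selection theorem there are Borel maps $s_k:F(\mathbb U)\setminus\{\emptyset\}\to\mathbb U$, $k\in\omega$, such that $\{s_k(M):k\in\omega\}$ is a dense subset of $M$ for every $M$. Take one binary symbol and put $A_M(k,l)=d(s_k(M),s_l(M))$. Each coordinate of $M\mapsto A_M$ is Borel, so this map and $M\mapsto\Psi(A_M)$ are Borel. By Lemma~\ref{lem:GH} and Theorem~\ref{thm:A},
\[
\varrho_{GH}(M,N)=0\iff\rho(A_M,A_N)=0\iff\Psi(A_M),\Psi(A_N)\text{ lie in one $\mathbf H$-orbit.}\qedhere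
\]
\end{proof}

In the same way, Theorem~\ref{thm:B} gives
\[
2\varrho_{GH}(M,N)=\min_{g\in\mathbf G}d_\infty\big(g\Psi'(A_M),\Psi'(A_N)\big).
\]

\section{Sequences of reals: clamping and capping}\label{sec:unary}

Let $I$ consist of one symbol of arity one, so that a structure is a sequence $A:\omega\to\mathbb R$. Then $\rho(A,B)$ is the Hausdorff distance of the ranges: if $\operatorname{dis}_{A,B}(C)\le w$, every $A(k)$ is within $w$ of some $B(l)$ and vice versa, and if the Hausdorff distance is less than $t$, then $\{(k,l):|A(k)-B(l)|<t\}$ is a correspondence. So $\rho(A,B)=0$ means that the ranges have the same closure. No group is needed to classify this relation, but we can ask how a single group element might witness it. Let $A$ enumerate $\mathbb Q\cap(0,1)$ and let $B$ enumerate $(\sqrt2+\mathbb Q)\cap(0,1)$; no permutation of $\omega$ carries $A$ to $B$.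

We look for a complete metric space $U$, independent of the structure, whose points $x$ are recipes that compute a number $x(\varphi)$ from each $\varphi:\omega\to\mathbb R$, with $x\mapsto x(\varphi)$ $1$-Lipschitz. The sequence $A$ is coded by the functions $x\mapsto x(f\circ A)$, where $f$ runs through a countable family of bounded $1$-Lipschitz functions $\mathbb R\to\mathbb R$, and we want an isometry $h$ of $U$ with $x(f\circ A)=(hx)(f\circ B)$ for all $x$ and $f$.

\medskip\noindent\emph{Clamping.} Write $\xi_k$ for the recipe $\varphi\mapsto\varphi(k)$. Its image $y=h\xi_k$ must satisfy $y(f\circ B)=f(A(k))=\lim_sf(B(l_s))$, where $B(l_s)\to A(k)$. The recipes $\xi_{l_s}$ do not form a Cauchy sequence, since $\sup_\varphi|\varphi(l)-\varphi(l')|=\infty$ for $l\neq l'$. We force convergence by hand. Passing to a subsequence, take rationals $\delta_s\ge|B(l_{s+1})-B(l_s)|$ with $\delta_s>0$ and $\sum_s\delta_s<\infty$, and put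
\[
e_0=\xi_{l_0},\qquad e_{s+1}=(e_s-\delta_s)\vee\big(\xi_{l_{s+1}}\wedge(e_s+\delta_s)\big),
\]
where $\vee=\max$ and $\wedge=\min$. The value $e_{s+1}(\varphi)$ is the point of $[e_s(\varphi)-\delta_s,e_s(\varphi)+\delta_s]$ nearest to $\varphi(l_{s+1})$. Hence $|e_{s+1}(\varphi)-e_s(\varphi)|\le\delta_s$ for \emph{every} $\varphi$, and the $e_s$ converge uniformly to a recipe $y$. On the relevant inputs the clamp is inactive: if $f$ is $1$-Lipschitz and $e_s(f\circ B)=f(B(l_s))$, then $f(B(l_{s+1}))$ lies in the interval, so $e_{s+1}(f\circ B)=f(B(l_{s+1}))$. Therefore $y(f\circ B)=f(A(k))$. The recipes $e_s$ belong to a countable set that does not depend on $B$; only the choice of the sequence does.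

\medskip\noindent\emph{Capping.} The recipes above satisfy $e_s(\varphi)\le\sup\varphi$: this holds for $e_0$, and if it holds for $e_s$, then both $e_s(\varphi)-\delta_s$ and $\varphi(l_{s+1})$ are at most $\sup\varphi$. Suppose that all points of $U$ obey this cap, and let now $A,B$ be arbitrary sequences for which $h$ exists, the family of test functions containing $f_\gamma(t)=\max(-1,-|t-\gamma|)$ for $\gamma\in\mathbb Q$. For $|A(k)-\gamma|<1$,
\[
-|A(k)-\gamma|=\xi_k(f_\gamma\circ A)=(h\xi_k)(f_\gamma\circ B)\le\sup_lf_\gamma(B(l)),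
\]
so $\inf_l|B(l)-\gamma|\le|A(k)-\gamma|$. Letting $\gamma\to A(k)$, we see that $A(k)$ lies in the closure of the range of $B$; using $h^{-1}$, we get $\rho(A,B)=0$. The cap acts as an existential quantifier: whatever $h\xi_k$ computes is bounded by the value at some index $l$, up to an arbitrarily small error.

\medskip
Two things are missing. First, $h$ must preserve distances, although $x$ and $hx$ are different recipes. So the distance of two points of $U$ cannot be the uniform distance of their recipes. It will be a larger number that can be prescribed freely, as in the Urysohn space, and the same recipe will label many points. Second, for arity at least two the partner of an index depends on the partners chosen before. We therefore use a tree of spaces: points of level $n$ compute with functions on $\omega^n$, each point of level $n+1$ has a parent of level $n$, and the cap is relative to the parent. If the parent reads the value at $l\in\omega^n$, the child is capped by the supremum of the values at the extensions of $l$. A dual cap, from below by the infimum, will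 be needed as well; Section~\ref{sec:back} shows why.

\section{Lattice terms and the tree of labeled spaces}\label{sec:tree}

For $k\in\omega^n$ and $p\in\omega$ let $kp\in\omega^{n+1}$ be the extension of $k$ by $p$. Let $E_n$ be the countable set of terms built from variables $\xi_k$ ($k\in\omega^n$) by $\wedge$, $\vee$ and $e\mapsto e+\gamma$ ($\gamma\in\mathbb Q$); we write $e-\gamma$ for $e+(-\gamma)$. For $\varphi:\omega^n\to\mathbb R$ let $e(\varphi)\in\mathbb R$ be the value of $e$ for $\xi_k=\varphi(k)$, $\wedge=\min$, $\vee=\max$. Induction on terms shows: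
\begin{itemize}
\item[(E1)] if $\varphi\le\psi$, then $e(\varphi)\le e(\psi)$;
\item[(E2)] $|e(\varphi)-e(\psi)|\le\max\{|\varphi(k)-\psi(k)|:\xi_k\text{ occurs in }e\}$.
\end{itemize}
For bounded $g:\omega^{n+1}\to\mathbb R$ define $g^\uparrow,g^\downarrow:\omega^n\to\mathbb R$ by $g^\uparrow(k)=\sup_pg(kp)$ and $g^\downarrow(k)=\inf_pg(kp)$. For $e\in E_n$, the cap $g\mapsto e(g^\uparrow)$ involves infinite suprema, so we introduce its finite approximations. For finite nonempty $Y\subset\omega$ let $e^{\uparrow Y},e^{\downarrow Y}\in E_{n+1}$ be obtained from $e$ by substituting $\bigvee_{p\in Y}\xi_{kp}$, respectively $\bigwedge_{p\in Y}\xi_{kp}$, for each $\xi_k$. By (E1),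
\begin{equation}\label{eq:finitecap}
e^{\uparrow Y}(g)=e\big(k\mapsto\max_{p\in Y}g(kp)\big)\le e(g^\uparrow),\qquad e^{\downarrow Y}(g)=e\big(k\mapsto\min_{p\in Y}g(kp)\big)\ge e(g^\downarrow).
\end{equation}

Let $W$ be the set of finite words in the two letters $\uparrow$ and $\downarrow$, let $|v|$ be the length of $v\in W$, and let $\star$ denote either letter.

\begin{proposition}\label{prop:tree}
There are nonempty countable sets $Q_v$ ($v\in W$) with rational-valued metrics $D$, maps $\pi:Q_{v\star}\to Q_v$ and labels $e_b\in E_{|v|}$ ($b\in Q_v$) with the following properties.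
\begin{itemize}
\item[(Q1)] $Q_\emptyset=\{o\}$ and $e_o=\xi_\emptyset$.
\item[(Q2)] $D(\pi b,\pi b')\le D(b,b')$ for $b,b'\in Q_{v\star}$.
\item[(Q3)] $|e_b(\varphi)-e_{b'}(\varphi)|\le D(b,b')$ for $b,b'\in Q_v$ and all $\varphi:\omega^{|v|}\to\mathbb R$.
\item[(Q4)] For bounded $g:\omega^{|v|+1}\to\mathbb R$: $e_b(g)\le e_{\pi b}(g^\uparrow)$ if $b\in Q_{v\uparrow}$, and $e_b(g)\ge e_{\pi b}(g^\downarrow)$ if $b\in Q_{v\downarrow}$.
\item[(Q5)] Let $c\in Q_v$, let $F\subset Q_{v\star}$ be finite and nonempty, and let $\delta:F\to\mathbb Q_{>0}$ satisfy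
\begin{equation}\label{eq:katetov}
|\delta(b)-\delta(b')|\le D(b,b')\le\delta(b)+\delta(b'),\qquad\delta(b)\ge D(c,\pi b)\qquad(b,b'\in F).
\end{equation}
Let $u\in E_{|v|+1}$ and let $Y\subset\omega$ be finite and nonempty. Then there is $b^*\in Q_{v\star}$ with $\pi b^*=c$, $D(b^*,b)=\delta(b)$ for $b\in F$, and $e_{b^*}=\Lambda\vee(t\wedge V)$, where
\[
\Lambda=\bigvee_{b\in F}(e_b-\delta(b)),\qquad V=\bigwedge_{b\in F}(e_b+\delta(b)),\qquad t=\begin{cases}u\wedge e_c^{\uparrow Y}&\text{if }\star={\uparrow},\\ u\vee e_c^{\downarrow Y}&\text{if }\star={\downarrow}.\end{cases}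
\]
\end{itemize}
\end{proposition}

In (Q5), $u$ is the label one would like to give to the new point. It is first capped by the parent, which gives $t$, and then clamped between $\Lambda$ and $V$. For example, for $c=o$, $\star={\uparrow}$, $F=\{b\}$, $u=\xi_l$ and $Y=\{l\}$ the label computes $(e_b-\delta(b))\vee(\xi_l\wedge(e_b+\delta(b)))$, which is the step from $e_s$ to $e_{s+1}$ in Section~\ref{sec:unary}.

\begin{proof}
Start with one point $o_v$ in each $Q_v$, with $o_\emptyset=o$, $\pi o_{v\star}=o_v$ and $e_{o_v}=\xi_{(0,\dots,0)}$. Then (Q1)--(Q3) hold, and (Q4) holds because $g^\downarrow(0,\dots,0)\le g(0,\dots,0,0)\le g^\uparrow(0,\dots,0)$. Draw the points of $Q_v$ from the reservoir $\{v\}\times\omega$. Then there are countably many formal requests $(v\star,c,F,\delta,u,Y)$; list them in a sequence in which each occurs infinitely often. At stage $s$, if the points in the $s$-th request are already present and \eqref{eq:katetov} holds, add one new point $b^*$ to $Q_{v\star}$, with $\pi b^*=c$, with the label prescribed in (Q5), and with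
\[
D(b^*,b')=f(b'):=\min_{b\in F}\big(\delta(b)+D(b,b')\big)
\]
for the points $b'\in Q_{v\star}$ present so far; otherwise do nothing. Distances, parents and labels of existing points never change, so every request as in (Q5) is handled at some stage, and $Q_\emptyset$ stays equal to $\{o\}$. It remains to see that each step preserves the metric axioms and (Q2)--(Q4), and that $f=\delta$ on $F$.

\emph{Metric.} The function $f$ is rational-valued, positive, and $1$-Lipschitz as a minimum of $1$-Lipschitz functions. For $b,b_1\in F$ the second inequality in \eqref{eq:katetov} gives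
\[
\delta(b)+D(b,b')+\delta(b_1)+D(b_1,b'')\ge D(b,b_1)+D(b,b')+D(b_1,b'')\ge D(b',b''),
\]
so $f(b')+f(b'')\ge D(b',b'')$. These are all triangle inequalities that involve $b^*$. For $b'\in F$, the first inequality in \eqref{eq:katetov} gives $\delta(b)+D(b,b')\ge\delta(b')$ with equality at $b=b'$, so $f=\delta$ on $F$.

\emph{(Q2).} For all $b\in F$, the third inequality in \eqref{eq:katetov} gives $D(c,\pi b')\le D(c,\pi b)+D(\pi b,\pi b')\le\delta(b)+D(b,b')$. Hence $D(\pi b^*,\pi b')\le D(b^*,b')$.

\emph{(Q3).} Fix $\varphi$ and omit it from the notation. For $b,b'\in F$ we have $e_b-e_{b'}\le D(b,b')\le\delta(b)+\delta(b')$, so $\Lambda\le V$. Therefore $\Lambda\le e_{b^*}\le V$, that is, $|e_{b^*}-e_b|\le\delta(b)$ for $b\in F$. For any $b'$ present, $|e_{b^*}-e_{b'}|\le\delta(b)+D(b,b')$ for each $b\in F$, so $|e_{b^*}-e_{b'}|\le f(b')$.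

\emph{(Q4) for $\star={\uparrow}$.} For $b\in F$, by (Q4) for $b$, (Q3) in $Q_v$ and the third inequality in \eqref{eq:katetov},
\[
e_b(g)-\delta(b)\le e_{\pi b}(g^\uparrow)-\delta(b)\le e_c(g^\uparrow)+D(c,\pi b)-\delta(b)\le e_c(g^\uparrow).
\]
So $\Lambda(g)\le e_c(g^\uparrow)$, and $t(g)\le e_c^{\uparrow Y}(g)\le e_c(g^\uparrow)$ by \eqref{eq:finitecap}. Hence $e_{b^*}(g)\le e_c(g^\uparrow)$.

\emph{(Q4) for $\star={\downarrow}$.} Here $t(g)\ge e_c^{\downarrow Y}(g)\ge e_c(g^\downarrow)$, and for $b\in F$
\[
e_b(g)+\delta(b)\ge e_{\pi b}(g^\downarrow)+\delta(b)\ge e_c(g^\downarrow)-D(c,\pi b)+\delta(b)\ge e_c(g^\downarrow).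
\]
So $V(g)\ge e_c(g^\downarrow)$ and $e_{b^*}(g)\ge\min(t(g),V(g))\ge e_c(g^\downarrow)$.
\end{proof}

\section{The group, the action and the map}\label{sec:group}

Let $U_v$ be the completion of $Q_v$; thus $U_\emptyset=\{o\}$. By (Q2), $\pi$ extends to $1$-Lipschitz maps $U_{v\star}\to U_v$.

\medskip\noindent\emph{The group.} Recall that the group $\mathrm{Iso}(U)$ of surjective isometries of a Polish metric space $U$ is a Polish group in the topology of pointwise convergence, and that countable products and closed subgroups of Polish groups are Polish. Let $\mathbf H$ be the group of all $h=(h_v)_{v\in W}\in\prod_v\mathrm{Iso}(U_v)$ with $\pi h_{v\star}=h_v\pi$ for all $v$ and $\star$. As $\pi$ is continuous, these conditions are closed, so $\mathbf H$ is a Polish group. We write $hx$ for $h_vx$ when $x\in U_v$.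

\medskip\noindent\emph{The action.} Let $\mathrm{Lip}_1(U_v)$ be the space of $1$-Lipschitz functions $U_v\to\mathbb R$ with pointwise convergence. Every $1$-Lipschitz function on $Q_v$ extends uniquely to $U_v$, and for $1$-Lipschitz functions pointwise convergence on the dense set $Q_v$ implies pointwise convergence on $U_v$. So restriction is a homeomorphism of $\mathrm{Lip}_1(U_v)$ onto a closed subset of $\mathbb R^{Q_v}$, and $\mathrm{Lip}_1(U_v)$ is Polish. The group $\mathbf H$ acts on it by $(h\lambda)(x)=\lambda(h^{-1}x)$. The action is continuous, because inversion is continuous in $\mathbf H$ and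
\[
|\lambda(h^{-1}x)-\lambda_0(h_0^{-1}x)|\le D(h^{-1}x,h_0^{-1}x)+|\lambda(h_0^{-1}x)-\lambda_0(h_0^{-1}x)| .
\]

\medskip\noindent\emph{The map.} We feed the labels with functions on $\omega^n$ derived from the structure; these replace the functions $f\circ A$ of Section~\ref{sec:unary}. They have to be bounded for $g^\uparrow$ and $g^\downarrow$ to make sense, so we fix an integer $R\ge1$ and truncate. For $k=(k_0,\dots,k_{n-1})\in\omega^n$ and a choice of positions $\tau:\{1,\dots,\operatorname{ar}(m)\}\to\{0,\dots,n-1\}$ write $A_m(k\circ\tau)=A_m(k_{\tau(1)},\dots,k_{\tau(\operatorname{ar}(m))})$. Let $P_n$ be the countable set of terms built by $\wedge,\vee$ from the constant $0$ and the \emph{atoms} $(m,\tau,\pm,\gamma)$, where $m\in I$, $\tau$ is as above, $\pm$ is a sign and $\gamma\in\mathbb Q$. For a structure $A$ and an atom $\zeta=(m,\tau,\pm,\gamma)$ put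
\[
\zeta^A(k)=\max\big(-R,\min(R,\pm A_m(k\circ\tau)+\gamma)\big),
\]
and define $\zeta^A:\omega^n\to[-R,R]$ for all $\zeta\in P_n$ by taking pointwise minima and maxima. For $v\in W$ and $\zeta\in P_{|v|}$ let
\[
\lambda^A_{v,\zeta}(b)=e_b(\zeta^A)\qquad(b\in Q_v).
\]
By (Q3) this function is $1$-Lipschitz, so it extends to $\lambda^A_{v,\zeta}\in\mathrm{Lip}_1(U_v)$. Let
\[
\Psi_R(A)=(\lambda^A_{v,\zeta})_{v,\zeta}\in\mathbb X_R:=\prod_{v\in W}\ \prod_{\zeta\in P_{|v|}}\mathrm{Lip}_1(U_v).
\]
The space $\mathbb X_R$ is Polish and $\mathbf H$ acts on it continuously, coordinate by coordinate. Each number $e_b(\zeta^A)$ is a continuous function of finitely many values of $A$, and the topology of $\mathrm{Lip}_1(U_v)$ is that of pointwise convergence on $Q_v$, so $\Psi_R$ is continuous. The tree and the group $\mathbf H$ depend neither on $R$ nor on any structure.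

\section{Test functions and traces}\label{sec:traces}

From now on two structures $A^0,A^1$ and the integer $R$ are fixed; the objects of this section depend on them and serve only in the proofs. We want to compare a point $x$ evaluated on $A^0$ with a point $y$ evaluated on $A^1$. Comparing them on the functions $\zeta^{A^0},\zeta^{A^1}$ is not enough for an induction along the tree, since (Q4) passes from $g$ to $g^\uparrow$ and $g^\downarrow$, which need not be of this form. We need a larger class of pairs of functions that is closed under both operations.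

Let $\Omega_n=\{0,1\}\times\omega^n$. For $(i,k),(j,l)\in\Omega_n$ let
\[
r\big((i,k),(j,l)\big)=\inf\big\{\operatorname{dis}_{A^i,A^j}(C):\ C\text{ a correspondence with }(k_s,l_s)\in C\text{ for all }s<n\big\}.
\]
This is the distance $\rho$ between $A^i$ with the marked tuple $k$ and $A^j$ with the marked tuple $l$. It takes values in $[0,\infty]$, it is symmetric (invert $C$), and $r((i,\emptyset),(j,\emptyset))=\rho(A^i,A^j)$. Moreover:
\begin{itemize}
\item[(R1)] $|A^i_m(k\circ\tau)-A^j_m(l\circ\tau)|\le r((i,k),(j,l))$ for all $m$ and $\tau$;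
\item[(R2)] if $r((i,k),(j,l))<a$, then for every $p$ there is $q$ with $r((i,kp),(j,lq))<a$, and for every $q$ there is such a $p$.
\end{itemize}
Indeed, (R1) holds because the left side is at most $\operatorname{dis}(C)$ for every $C$ in the infimum, and for (R2) take such a $C$ with $\operatorname{dis}(C)<a$ and a pair $(p,q)\in C$.

Let $K_n$ be the set of \emph{test functions} $\varphi:\Omega_n\to[-R,R]$ with $|\varphi(z)-\varphi(z')|\le r(z,z')$ for all $z,z'\in\Omega_n$. It is a closed subset of $[-R,R]^{\Omega_n}$, hence \emph{compact} in the topology of pointwise convergence. For $g\in K_{n+1}$ let $g^\uparrow(i,k)=\sup_pg(i,kp)$ and $g^\downarrow(i,k)=\inf_pg(i,kp)$, and for $\zeta\in P_n$ let $\varphi_\zeta(i,k)=\zeta^{A^i}(k)$.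

\begin{lemma}\label{lem:K}
If $g\in K_{n+1}$, then $g^\uparrow,g^\downarrow\in K_n$. If $\zeta\in P_n$, then $\varphi_\zeta\in K_n$.
\end{lemma}

\begin{proof}
Let $r((i,k),(j,l))<a$. By (R2), for every $p$ there is $q$ with $g(i,kp)\le g(j,lq)+a\le g^\uparrow(j,l)+a$, so $g^\uparrow(i,k)\le g^\uparrow(j,l)+a$. For every $q$ there is $p$ with $g^\downarrow(i,k)\le g(i,kp)\le g(j,lq)+a$, so $g^\downarrow(i,k)\le g^\downarrow(j,l)+a$. As $r$ is symmetric, this proves the first claim. For an atom $\zeta$ the second claim follows from (R1), since truncation to $[-R,R]$ is $1$-Lipschitz; the constant $0$ lies in $K_n$, and $K_n$ is closed under pointwise $\min$ and $\max$ of two functions.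
\end{proof}

For $e\in E_n$ and $i\in\{0,1\}$ let $e^i(\varphi)=e(\varphi(i,\cdot))$ for $\varphi\in K_n$. By (E2), $e^i$ is continuous on $K_n$. Let $\mathcal L^i_n$ be the closure of $\{e^i:e\in E_n\}$ in the space $C(K_n)$ of continuous real functions with the supremum norm $\|\cdot\|$. For $x\in U_v$, $|v|=n$, the \emph{trace} of $x$ on side $i$ is
\[
x^i=\lim_{Q_v\ni b\to x}e_b^i\in\mathcal L^i_n ,
\]
a limit in norm that exists by (Q3); for $b\in Q_v$ we have $b^i=e_b^i$. Passing to limits in (Q3), (Q4), (Q1) and in the definition of $\lambda$, and using that $\pi$ is continuous, we obtain: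
\begin{itemize}
\item[(T1)] $\|x^i-y^i\|\le D(x,y)$ for $x,y\in U_v$;
\item[(T2)] for $g\in K_{|v|+1}$: $x^i(g)\le(\pi x)^i(g^\uparrow)$ if $x\in U_{v\uparrow}$, and $x^i(g)\ge(\pi x)^i(g^\downarrow)$ if $x\in U_{v\downarrow}$;
\item[(T3)] $o^i(\varphi)=\varphi(i,\emptyset)$ for $\varphi\in K_0$;
\item[(T4)] $\lambda^{A^i}_{v,\zeta}(x)=x^i(\varphi_\zeta)$.
\end{itemize}

The cap in (T2) involves infinite suprema, while terms can only mention finitely many variables. Compactness of $K_{n+1}$ bridges the gap at an arbitrarily small cost; this is the second use of the truncation at $R$.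

\begin{lemma}[Finitely many witnesses]\label{lem:finite}
Let $\sigma\in C(K_{n+1})$, $d\in E_n$, $j\in\{0,1\}$ and $a<a'$.
\begin{itemize}
\item[(a)] If $\sigma(g)\le d^j(g^\uparrow)+a$ for all $g\in K_{n+1}$, then $\sigma\le(d^{\uparrow Y})^j+a'$ on $K_{n+1}$ for some finite nonempty $Y\subset\omega$.
\item[(b)] If $\sigma(g)\ge d^j(g^\downarrow)-a$ for all $g\in K_{n+1}$, then $\sigma\ge(d^{\downarrow Y})^j-a'$ on $K_{n+1}$ for some finite nonempty $Y\subset\omega$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $Y_N=\{0,\dots,N\}$. For fixed $g$ and $k$, $\max_{p\in Y_N}g(j,kp)$ increases to $g^\uparrow(j,k)$ and $\min_{p\in Y_N}g(j,kp)$ decreases to $g^\downarrow(j,k)$ as $N\to\infty$. Only finitely many variables occur in $d$, so by \eqref{eq:finitecap}, (E1) and (E2), $(d^{\uparrow Y_N})^j(g)$ increases to $d^j(g^\uparrow)$ and $(d^{\downarrow Y_N})^j(g)$ decreases to $d^j(g^\downarrow)$. In (a) the sets $\{g:\sigma(g)<(d^{\uparrow Y_N})^j(g)+a'\}$, and in (b) the sets $\{g:\sigma(g)>(d^{\downarrow Y_N})^j(g)-a'\}$, are therefore open, increasing in $N$, and cover $K_{n+1}$.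 By compactness one of them is all of $K_{n+1}$.
\end{proof}

\section{One-point extensions}\label{sec:extension}

We now realize a prescribed trace at prescribed distances over a prescribed parent. Throughout this section $i,j\in\{0,1\}$, $w$ is a real number with $\rho(A^i,A^j)\le w$ (for $i=j$ this allows $w=0$), $v\in W$, $n=|v|$, $c\in U_v$, $\sigma\in\mathcal L^i_{n+1}$, and $\star$ is a letter such that for all $g\in K_{n+1}$
\begin{equation}\label{eq:ad}
\sigma(g)\le c^j(g^\uparrow)+w\quad\text{if }\star={\uparrow},\qquad\quad\sigma(g)\ge c^j(g^\downarrow)-w\quad\text{if }\star={\downarrow}.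
\end{equation}
Further, $F\subset U_{v\star}$ is finite and nonempty, and $\delta:F\to(0,\infty)$ satisfies for $y,y'\in F$
\begin{itemize}
\item[(a)] $|\delta(y)-\delta(y')|\le D(y,y')\le\delta(y)+\delta(y')$,
\item[(b)] $\delta(y)\ge D(c,\pi y)$,
\item[(c)] $\|\sigma-y^j\|\le w+\delta(y)$.
\end{itemize}
We seek $y^*\in U_{v\star}$ with $\pi y^*=c$, $D(y^*,y)=\delta(y)$ on $F$ and $\|(y^*)^j-\sigma\|\le w$. The conditions \eqref{eq:ad}, (a), (b), (c) are necessary for this, by (T2), the triangle inequality, the $1$-Lipschitz property of $\pi$, and (T1). We show that they are sufficient, first approximately.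

\begin{lemma}\label{lem:approx}
For every $\varepsilon>0$ there is $b^*\in Q_{v\star}$ with $D(\pi b^*,c)<\varepsilon$, $|D(b^*,y)-\delta(y)|<\varepsilon$ for $y\in F$, and $\|(b^*)^j-\sigma\|\le w+\varepsilon$.
\end{lemma}

\begin{proof}
Let $0<\eta\le\varepsilon/6$ with $2\eta<D(y,y')$ for distinct $y,y'\in F$. We prepare the data $c',F',\delta',u,Y$ of a request (Q5).

\emph{Rational data.} Choose $c'\in Q_v$ with $D(c',c)<\eta$ and $b_y\in Q_{v\star}$ with $D(b_y,y)<\eta$ for $y\in F$; the points $b_y$ are distinct. Let $F'=\{b_y:y\in F\}$. Choose rationals $\mu(y)\in(\delta(y)+4\eta,\delta(y)+5\eta)$ and put $\delta'(b_y)=\min_{y'\in F}\big(\mu(y')+D(b_{y'},b_y)\big)$. Then $\delta'$ is rational-valued and $1$-Lipschitz on $F'$, and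
\begin{equation}\label{eq:deltaprime}
\delta(y)+2\eta\le\delta'(b_y)\le\delta(y)+5\eta ,
\end{equation}
because $\delta'(b_y)\le\mu(y)$ and, by (a), $\mu(y')+D(b_{y'},b_y)\ge\delta(y')+4\eta+D(y',y)-2\eta\ge\delta(y)+2\eta$. From \eqref{eq:deltaprime}, (a) and (b) we get $\delta'(b_y)+\delta'(b_{y'})\ge D(y,y')+4\eta\ge D(b_y,b_{y'})$ and $\delta'(b_y)\ge D(c,\pi y)+2\eta\ge D(c',\pi b_y)$. So \eqref{eq:katetov} holds for $c',F',\delta'$. By (c), (T1) and \eqref{eq:deltaprime},
\begin{equation}\label{eq:clampok}
\|\sigma-b_y^j\|\le w+\delta(y)+\eta\le w+\delta'(b_y).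
\end{equation}

\emph{Moving $\sigma$ from side $i$ to side $j$.} Choose $e\in E_{n+1}$ with $\|e^i-\sigma\|\le\eta$, and a correspondence $C$ with $\operatorname{dis}_{A^i,A^j}(C)<w+\eta$; this is the only use of $\rho(A^i,A^j)\le w$. For each variable $\xi_k$ of $e$ choose $l(k)\in\omega^{n+1}$ with $(k_s,l(k)_s)\in C$ for all $s\le n$. Then $|g(i,k)-g(j,l(k))|\le r((i,k),(j,l(k)))<w+\eta$ for $g\in K_{n+1}$. Let $u\in E_{n+1}$ arise from $e$ by replacing each $\xi_k$ by $\xi_{l(k)}$. By (E2), $\|u^j-e^i\|\le w+\eta$, so $\|u^j-\sigma\|\le w+2\eta$.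

\emph{The cap does no harm.} Let $\star={\uparrow}$. By \eqref{eq:ad} and (T1), $\sigma(g)\le e_{c'}^j(g^\uparrow)+w+\eta$ for all $g\in K_{n+1}$. Lemma~\ref{lem:finite}(a) gives $Y$ with $(e_{c'}^{\uparrow Y})^j\ge\sigma-w-2\eta$. For $t=u\wedge e_{c'}^{\uparrow Y}$ we get $\sigma-w-2\eta\le t^j\le u^j\le\sigma+w+2\eta$. Let $\star={\downarrow}$. Then $\sigma(g)\ge e_{c'}^j(g^\downarrow)-w-\eta$, Lemma~\ref{lem:finite}(b) gives $Y$ with $(e_{c'}^{\downarrow Y})^j\le\sigma+w+2\eta$, and for $t=u\vee e_{c'}^{\downarrow Y}$ we get $\sigma-w-2\eta\le u^j\le t^j\le\sigma+w+2\eta$. In both cases $\|t^j-\sigma\|\le w+2\eta$.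

\emph{The clamp does no harm.} Let $b^*$ be given by (Q5) for $c',F',\delta',u,Y$, so $e_{b^*}=\Lambda\vee(t\wedge V)$. By \eqref{eq:clampok}, $\Lambda^j=\max_y(b_y^j-\delta'(b_y))\le\sigma+w$ and $V^j=\min_y(b_y^j+\delta'(b_y))\ge\sigma-w$. Hence
\[
\sigma-w-2\eta\le\min(t^j,V^j)\le(b^*)^j\le\max(\Lambda^j,t^j)\le\sigma+w+2\eta .
\]
Finally $D(\pi b^*,c)=D(c',c)<\eta$, and $|D(b^*,y)-\delta(y)|\le|\delta'(b_y)-\delta(y)|+D(b_y,y)<6\eta$.
\end{proof}

The exact version is the step at which the infimum defining $\rho$ becomes attained. Each application of Lemma~\ref{lem:approx} uses a new correspondence, of distortion closer to $w$ and unrelated to the previous ones. As in Section~\ref{sec:unary}, we make the resulting points converge by requiring each of them to lie close to its predecessor.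

\begin{lemma}\label{lem:exact}
There is $y^*\in U_{v\star}$ with $\pi y^*=c$, $D(y^*,y)=\delta(y)$ for $y\in F$, and $\|(y^*)^j-\sigma\|\le w$. If only \eqref{eq:ad} is assumed and no $F,\delta$ are given, there is $y^*\in U_{v\star}$ with $\pi y^*=c$ and $\|(y^*)^j-\sigma\|\le w$.
\end{lemma}

\begin{proof}
Let $\varepsilon_s=4^{-s-1}\min\delta$. We find points $b_s$ that satisfy the conclusion of Lemma~\ref{lem:approx} for $F,\delta$ and $\varepsilon_s$, with $D(b_{s+1},b_s)<\varepsilon_s+\varepsilon_{s+1}$. Take $b_0$ from Lemma~\ref{lem:approx}. Given $b_s$, we have $0<\delta(y)-\varepsilon_s<D(b_s,y)<\delta(y)+\varepsilon_s$ for $y\in F$. So $b_s\notin F$, and (a) holds for $F\cup\{b_s\}$ if we set $\delta(b_s)=\varepsilon_s$. Conditions (b) and (c) for $b_s$ read $D(c,\pi b_s)\le\varepsilon_s$ and $\|\sigma-b_s^j\|\le w+\varepsilon_s$, and these hold. Lemma~\ref{lem:approx} for $F\cup\{b_s\}$ and $\varepsilon_{s+1}$ gives $b_{s+1}$. The sequence $(b_s)$ is Cauchy, and its limit $y^*$ has the required properties by continuity of $\pi$ and $D$ and by (T1). For the second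 statement take any $y\in U_{v\star}$, $F=\{y\}$ and $\delta(y)=1+D(c,\pi y)+\|\sigma-y^j\|$.
\end{proof}

\section{From correspondences to an automorphism of the tree}\label{sec:forth}

\begin{proposition}\label{prop:forth}
If $\rho(A^0,A^1)\le w<\infty$, then there is $h\in\mathbf H$ with $|\lambda^{A^0}_{v,\zeta}(x)-\lambda^{A^1}_{v,\zeta}(hx)|\le w$ for all $v\in W$, $\zeta\in P_{|v|}$ and $x\in U_v$.
\end{proposition}

\begin{proof}
By (T4) and Lemma~\ref{lem:K} it suffices to find $h\in\mathbf H$ with $\|x^0-(hx)^1\|\le w$ for all points $x$ of the tree. We argue back and forth. For $\{i,j\}=\{0,1\}$, an \emph{$(i,j)$-map} is a bijection $\theta$ between finite subsets of $\bigsqcup_vU_v$ such that $\theta$ maps points of $U_v$ to points of $U_v$ and preserves their distances, the domain contains $o$ and contains $\pi x$ with each $x\ne o$, $\theta\pi x=\pi\theta x$ for these $x$, and $\|x^i-(\theta x)^j\|\le w$ on the domain. The range then contains $\pi\theta x=\theta\pi x$ with each $\theta x\neq o$, so the inverse of an $(i,j)$-map is a $(j,i)$-map. The map $o\mapsto o$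 is a $(0,1)$-map, since by (T3)
\[
|o^0(\varphi)-o^1(\varphi)|=|\varphi(0,\emptyset)-\varphi(1,\emptyset)|\le r((0,\emptyset),(1,\emptyset))=\rho(A^0,A^1)\le w .
\]

\emph{Claim.} Let $\theta$ be an $(i,j)$-map and $x\in U_{v\star}$ a point outside the domain with $\pi x$ in the domain. Then $\theta$ extends to an $(i,j)$-map defined at $x$.

Put $c=\theta\pi x$ and $\sigma=x^i$. By (T2) and $\|(\pi x)^i-c^j\|\le w$, we have $\sigma(g)\le(\pi x)^i(g^\uparrow)\le c^j(g^\uparrow)+w$ if $\star={\uparrow}$, and $\sigma(g)\ge(\pi x)^i(g^\downarrow)\ge c^j(g^\downarrow)-w$ if $\star={\downarrow}$; here we use that $g^\uparrow,g^\downarrow$ are again test functions. So \eqref{eq:ad} holds, and $\rho(A^i,A^j)\le w$ by symmetry of $\rho$. If the domain does not meet $U_{v\star}$, neither does the range, and we let $\theta x$ be the point given by the second part of Lemma~\ref{lem:exact}. Otherwise let $F$ be the set of $\theta z$ with $z\in U_{v\star}$ in the domain, and let $\delta(\theta z)=D(x,z)>0$. Condition (a) is the triangle inequality for $x,z,z'$, since $D(\theta z,\theta z')=D(z,z')$.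 Condition (b) holds as $D(x,z)\ge D(\pi x,\pi z)=D(\theta\pi x,\theta\pi z)=D(c,\pi\theta z)$. Condition (c) holds as $\|x^i-(\theta z)^j\|\le\|x^i-z^i\|+\|z^i-(\theta z)^j\|\le D(x,z)+w$. Let $\theta x$ be the point $y^*$ of Lemma~\ref{lem:exact}; it is not in the range of $\theta$, because $D(y^*,\theta z)=D(x,z)>0$. This proves the claim.

Applying the claim to the ancestors $\pi^sx$ of a point $x$ in order of increasing level, we can add any point to the domain of a $(0,1)$-map; applying it to the inverse, we can add any point to the range. Enumerate $\bigsqcup_vQ_v$ and add its points alternately to the domain and to the range. The union of the resulting chain restricts, for each $v$, to an isometric bijection between two dense subsets of $U_v$, which extends to $h_v\in\mathrm{Iso}(U_v)$ by completeness. The relations $\pi h_{v\star}=h_v\pi$ and $\|x^0-(hx)^1\|\le w$ hold on dense sets, hence everywhere by continuity and (T1).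
\end{proof}

\section{From an automorphism of the tree to a correspondence}\label{sec:back}

\begin{proposition}\label{prop:back}
Let $h\in\mathbf H$ and $0\le\kappa<2R$. If $|\lambda^{A^0}_{v,\zeta}(x)-\lambda^{A^1}_{v,\zeta}(hx)|\le\kappa$ for all $v\in W$, $\zeta\in P_{|v|}$ and $x\in U_v$, then $\rho(A^0,A^1)\le\kappa$.
\end{proposition}

\begin{remark}\label{rem:R}
The bound $\kappa<2R$ cannot be dropped. The functions $\zeta^A$ take values in $[-R,R]$, so by (E2) the hypothesis holds with $\kappa=2R$ and $h$ the identity for any two structures, while $\rho$ takes every value in $[0,\infty)$ on pairs of constant structures if $I\neq\emptyset$.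
\end{remark}

The difficulty is that $h$ does not map indices to indices. If $x$ reads the value at one tuple on side $0$, the trace of $hx$ on side $1$ is merely a limit of lattice terms, and the cap together with Lemma~\ref{lem:finite} bounds it by a maximum over a finite \emph{set} of candidate tuples. We therefore argue by contradiction. If no good correspondence exists, there is a well-founded way of choosing indices, on either side, that exposes a discrepancy whatever the answers are. We follow it against all candidates at once, walking up the tree, until one $\zeta$ separates all tuples on side $0$ from all tuples on side $1$.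

Suppose that $\rho(A^0,A^1)>\kappa$. Fix $w_0$ with $\kappa<w_0<\min(\rho(A^0,A^1),2R)$, put $\eta=(w_0-\kappa)/5$, and fix rationals $0=\varepsilon_0<\varepsilon_1<\dots<\eta$.

\subsection{Bad pairs and their ranks}

We define sets $\mathrm{Bad}_\alpha$ of pairs $(k,l)$ of tuples of equal length by recursion on countable ordinals $\alpha$. Let $(k,l)\in\mathrm{Bad}_0$ if $|A^0_m(k\circ\tau)-A^1_m(l\circ\tau)|>w_0$ for some $m$ and $\tau$. For $\alpha>0$ let $\mathrm{Bad}_{<\alpha}=\bigcup_{\beta<\alpha}\mathrm{Bad}_\beta$, and let $(k,l)\in\mathrm{Bad}_\alpha$ if $(k,l)\in\mathrm{Bad}_0$ or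
\begin{equation}\label{eq:bad}
\exists p\,\forall q\ (kp,lq)\in\mathrm{Bad}_{<\alpha}\qquad\text{or}\qquad\exists q\,\forall p\ (kp,lq)\in\mathrm{Bad}_{<\alpha}.
\end{equation}
A pair is \emph{bad} if it lies in some $\mathrm{Bad}_\alpha$, and its \emph{rank} is the least such $\alpha$. A bad pair of rank $\alpha>0$ satisfies \eqref{eq:bad}, and the pairs in $\mathrm{Bad}_{<\alpha}$ have rank less than $\alpha$.

\begin{lemma}\label{lem:rootbad}
The pair $(\emptyset,\emptyset)$ is bad.
\end{lemma}

\begin{proof}
Let $(k,l)$ be a pair that is not bad. For every $p$ there is $q$ such that $(kp,lq)$ is not bad: otherwise, for some $p$, the countably many ranks of the pairs $(kp,lq)$, $q\in\omega$, lie below a countable ordinal $\alpha$, and $(k,l)\in\mathrm{Bad}_\alpha$. By the second clause of \eqref{eq:bad}, for every $q$ there is likewise such a $p$. If $(\emptyset,\emptyset)$ is not bad, we can thus choose $p_0,q_0,p_1,q_1,\dots$ with $p_{2s}=s$ and $q_{2s+1}=s$ such that no pair $((p_0,\dots,p_{n-1}),(q_0,\dots,q_{n-1}))$ is bad. Then $C=\{(p_n,q_n):n\in\omega\}$ is a correspondence.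 Any finitely many elements of $C$ occur in one of these pairs of tuples, which is not in $\mathrm{Bad}_0$. So $\operatorname{dis}_{A^0,A^1}(C)\le w_0<\rho(A^0,A^1)$, a contradiction.
\end{proof}

\subsection{Positions and moves}

A \emph{position} of length $n$ consists of a word $v_n$ of length $n$, points $x_n\in U_{v_n}$ and $y_n=hx_n$, and finite nonempty sets $S^0_n,S^1_n\subset\omega^n$ such that for all $\varphi\in K_n$
\begin{equation}\label{eq:position}
\text{(i)}\ \ x_n^0(\varphi)\ge\min_{k\in S^0_n}\varphi(0,k)-\varepsilon_n,\qquad\quad\text{(ii)}\ \ y_n^1(\varphi)\le\max_{l\in S^1_n}\varphi(1,l)+\varepsilon_n .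
\end{equation}
By (T3), $x_0=y_0=o$ and $S^0_0=S^1_0=\{\emptyset\}$ form a position of length $0$. There are two ways to extend a position. In the first we choose how to extend the tuples on side $0$, and $h$ answers with finitely many extensions on side $1$. In the second the sides are exchanged, but the directions of the inequalities (i), (ii) must be kept. The new point on side $1$ is then labeled by a maximum over extensions of $S^1_n$, and (ii) bounds such a maximum from below by $y_n^1(g^\downarrow)$, not from above by $y_n^1(g^\uparrow)$. This is why the tree has the second letter $\downarrow$. The moves use only that $h\in\mathbf H$.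

\begin{lemma}\label{lem:moves}
Consider a position of length $n$.
\begin{itemize}
\item[($\uparrow$)] For any $p_k\in\omega$ ($k\in S^0_n$) there are a finite nonempty $Y\subset\omega$ and a position of length $n+1$ with $S^0_{n+1}=\{kp_k:k\in S^0_n\}$ and $S^1_{n+1}=\{lq:l\in S^1_n,\ q\in Y\}$.
\item[($\downarrow$)] For any $q_l\in\omega$ ($l\in S^1_n$) there are a finite nonempty $Y\subset\omega$ and a position of length $n+1$ with $S^1_{n+1}=\{lq_l:l\in S^1_n\}$ and $S^0_{n+1}=\{kp:k\in S^0_n,\ p\in Y\}$.
\end{itemize}
\end{lemma}

\begin{proof}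
($\uparrow$) Let $v_{n+1}=v_n{\uparrow}$ and $\sigma=\big(\bigwedge_{k\in S^0_n}\xi_{kp_k}-\varepsilon_n\big)^0\in\mathcal L^0_{n+1}$. For $g\in K_{n+1}$, (i) applied to $g^\uparrow$ gives $\sigma(g)\le\min_{k\in S^0_n}g^\uparrow(0,k)-\varepsilon_n\le x_n^0(g^\uparrow)$. By the second part of Lemma~\ref{lem:exact} with $i=j=0$, $w=0$, $c=x_n$, there is $x_{n+1}\in U_{v_{n+1}}$ with $\pi x_{n+1}=x_n$ and $x_{n+1}^0=\sigma$; so (i) holds at length $n+1$. Let $y_{n+1}=hx_{n+1}$. Then $\pi y_{n+1}=h\pi x_{n+1}=y_n$. With $d=\bigvee_{l\in S^1_n}\xi_l$, (T2) and (ii) give $y_{n+1}^1(g)\le y_n^1(g^\uparrow)\le d^1(g^\uparrow)+\varepsilon_n$. Lemma~\ref{lem:finite}(a) gives $Y$ with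
\[
y_{n+1}^1(g)\le(d^{\uparrow Y})^1(g)+\varepsilon_{n+1}=\max_{l\in S^1_n,\,q\in Y}g(1,lq)+\varepsilon_{n+1},
\]
which is (ii) at length $n+1$.

($\downarrow$) Let $v_{n+1}=v_n{\downarrow}$ and $\sigma=\big(\bigvee_{l\in S^1_n}\xi_{lq_l}+\varepsilon_n\big)^1\in\mathcal L^1_{n+1}$. For $g\in K_{n+1}$, (ii) applied to $g^\downarrow$ gives $\sigma(g)\ge\max_{l\in S^1_n}g^\downarrow(1,l)+\varepsilon_n\ge y_n^1(g^\downarrow)$. By the second part of Lemma~\ref{lem:exact} with $i=j=1$, $w=0$, $c=y_n$, there is $y_{n+1}\in U_{v_{n+1}}$ with $\pi y_{n+1}=y_n$ and $y_{n+1}^1=\sigma$; so (ii) holds at length $n+1$. Let $x_{n+1}=h^{-1}y_{n+1}$. Then $\pi x_{n+1}=h^{-1}\pi y_{n+1}=x_n$. With $d=\bigwedge_{k\in S^0_n}\xi_k$, (T2) and (i) give $x_{n+1}^0(g)\ge x_n^0(g^\downarrow)\ge d^0(g^\downarrow)-\varepsilon_n$. Lemma~\ref{lem:finite}(b) gives $Y$ with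
\[
x_{n+1}^0(g)\ge(d^{\downarrow Y})^0(g)-\varepsilon_{n+1}=\min_{k\in S^0_n,\,p\in Y}g(0,kp)-\varepsilon_{n+1},
\]
which is (i) at length $n+1$.
\end{proof}

\subsection{Defeating all candidates}

Suppose that the first clause of \eqref{eq:bad} holds for $(\emptyset,\emptyset)$ with the index $p$. After the move ($\uparrow$) we face the pairs $(p,q)$, $q\in Y$, all bad of smaller rank. For $q\ne q'$ the pairs $(p,q)$ and $(p,q')$ may call for different extensions of the same tuple $p$, or for moves of different kinds, and one move cannot serve both. So we treat one pair at a time and let each pair ignore the coordinates that were added while another one was treated.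

\begin{lemma}\label{lem:allbad}
There is a position, of some length $n$, with $(k,l)\in\mathrm{Bad}_0$ for all $(k,l)\in S^0_n\times S^1_n$.
\end{lemma}

\begin{proof}
For $k\in\omega^n$ and $J\subseteq\{0,\dots,n-1\}$ let $k|_J\in\omega^{|J|}$ be the tuple of the coordinates $k_s$, $s\in J$, in increasing order of $s$. A \emph{task} at length $n$ is a triple $(J,\bar k,\bar l)$ with $J\subseteq\{0,\dots,n-1\}$ and $(\bar k,\bar l)$ a bad pair of tuples of length $|J|$; its rank is that of $(\bar k,\bar l)$. It \emph{covers} $(k,l)\in\omega^n\times\omega^n$ if $k|_J=\bar k$ and $l|_J=\bar l$. A task at length $n$ is also a task at length $n+1$, and if it covers $(k,l)$, it covers all $(kp,lq)$. Along with the positions we maintain a finite set of tasks such that every pair in $S^0_n\times S^1_n$ is covered by one of them. At length $0$ we take the single task $(\emptyset,\emptyset,\emptyset)$, using Lemma~\ref{lem:rootbad}. As long as some task $(J,\bar k,\bar l)$ in the set has rank $\alpha>0$, we treat one such task as follows.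

If there is $p$ with $(\bar kp,\bar lq)\in\mathrm{Bad}_{<\alpha}$ for all $q$, make the move ($\uparrow$) with $p_k=p$ if $k|_J=\bar k$ and $p_k=0$ otherwise, and replace the treated task by the tasks $(J\cup\{n\},\bar kp,\bar lq)$, $q\in Y$. A pair in $S^0_{n+1}\times S^1_{n+1}$ has the form $(kp_k,lq)$ with $(k,l)\in S^0_n\times S^1_n$ and $q\in Y$. If $(k,l)$ is covered by the treated task, then $p_k=p$ and the new pair is covered by $(J\cup\{n\},\bar kp,\bar lq)$; otherwise it is covered by the task that covers $(k,l)$.

In the remaining case, \eqref{eq:bad} gives $q$ with $(\bar kp,\bar lq)\in\mathrm{Bad}_{<\alpha}$ for all $p$. Make the move ($\downarrow$) with $q_l=q$ if $l|_J=\bar l$ and $q_l=0$ otherwise, and replace the treated task by the tasks $(J\cup\{n\},\bar kp,\bar lq)$, $p\in Y$. A new pair has the form $(kp,lq_l)$ with $(k,l)\in S^0_n\times S^1_n$ and $p\in Y$. If $(k,l)$ is covered by the treated task, then $q_l=q$ and the new pair is covered by $(J\cup\{n\},\bar kp,\bar lq)$; otherwise it is covered by the task that covers $(k,l)$.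

The procedure stops. The tasks that ever appear form a rooted tree, the children of a task being the finitely many tasks that replace it; these are new, as their first component contains $n$. Each step treats a different task. If there were infinitely many steps, the tree would be infinite and finitely branching, so by K\"onig's lemma it would have an infinite branch, along which the ranks form a strictly decreasing sequence of ordinals. This is impossible.

When the procedure stops, at length $n$, every $(k,l)\in S^0_n\times S^1_n$ has $(k|_J,l|_J)\in\mathrm{Bad}_0$ for some $J$. The coordinates that witness this are coordinates of $k$ and $l$ at the same positions, so $(k,l)\in\mathrm{Bad}_0$.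
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:back}]
Take the position of Lemma~\ref{lem:allbad}. For $(k,l)\in S^0_n\times S^1_n$ there are $m$, $\tau$ and a sign such that $a_0=\pm A^0_m(k\circ\tau)$ and $a_1=\pm A^1_m(l\circ\tau)$ satisfy $a_0-a_1>w_0$. Choose $\gamma\in\mathbb Q$ within $\eta$ of $-(a_0+a_1)/2$. Then $a_0+\gamma\ge w_0/2-\eta$ and $a_1+\gamma\le-w_0/2+\eta$. Since $w_0/2<R$, these inequalities survive truncation to $[-R,R]$; this is where $\kappa<2R$ is used. So the atom $\zeta_{kl}=(m,\tau,\pm,\gamma)\in P_n$ has $\zeta_{kl}^{A^0}(k)\ge w_0/2-\eta$ and $\zeta_{kl}^{A^1}(l)\le-w_0/2+\eta$. Let $\zeta=\bigvee_{k\in S^0_n}\bigwedge_{l\in S^1_n}\zeta_{kl}\in P_n$. For $k\in S^0_n$ and $l\in S^1_n$,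
\[
\zeta^{A^0}(k)\ge\min_{l'\in S^1_n}\zeta^{A^0}_{kl'}(k)\ge\tfrac{w_0}2-\eta,\qquad\zeta^{A^1}(l)\le\max_{k'\in S^0_n}\zeta^{A^1}_{k'l}(l)\le-\tfrac{w_0}2+\eta .
\]
Apply \eqref{eq:position} to $\varphi_\zeta\in K_n$, and the hypothesis on $h$ to $v_n,\zeta,x_n$ through (T4):
\[
\tfrac{w_0}2-\eta-\varepsilon_n\le x_n^0(\varphi_\zeta)\le y_n^1(\varphi_\zeta)+\kappa\le-\tfrac{w_0}2+\eta+\varepsilon_n+\kappa .
\]
Hence $5\eta=w_0-\kappa\le2\eta+2\varepsilon_n\le4\eta$, which contradicts $\eta>0$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:final}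

For $h\in\mathbf H$ the coordinates of $h\Psi_R(A)$ are the functions $y\mapsto\lambda^A_{v,\zeta}(h^{-1}y)$. Substituting $y=hx$, we see that the differences between the coordinates of $h\Psi_R(A)$ and of $\Psi_R(B)$ are the numbers $\lambda^A_{v,\zeta}(x)-\lambda^B_{v,\zeta}(hx)$, $x\in U_v$. We apply Propositions~\ref{prop:forth} and~\ref{prop:back} with $A^0=A$ and $A^1=B$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $R=1$, $\mathbb X=\mathbb X_1$ and $\Psi=\Psi_1$. If $\rho(A,B)=0$, Proposition~\ref{prop:forth} with $w=0$ gives $h\in\mathbf H$ with $h\Psi(A)=\Psi(B)$. If $h\Psi(A)=\Psi(B)$, Proposition~\ref{prop:back} with $\kappa=0$ gives $\rho(A,B)=0$.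
\end{proof}

By Remark~\ref{rem:R}, a single $\Psi_R$ does not detect distances larger than $2R$, so for the quantitative statement we use all $R$ together. The element $h$ produced by Proposition~\ref{prop:forth} was built from the test functions $K_n$, which depend on $R$, so we allow one copy of $\mathbf H$ for each $R$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\mathbf G=\mathbf H^{\{1,2,\dots\}}$ act coordinatewise on $\mathbb Y=\prod_{R\ge1}\mathbb X_R$, and let $\Psi'=(\Psi_R)_{R\ge1}$. The group and the space are Polish, and the action and $\Psi'$ are continuous. A point of $\mathbb Y$ is a family $(\lambda_{R,v,\zeta})$ of functions on the spaces $U_v$. Let $d_\infty(\lambda,\lambda')$ be the supremum of $|\lambda_{R,v,\zeta}(x)-\lambda'_{R,v,\zeta}(x)|$ over all $R,v,\zeta$ and $x\in U_v$. This is an extended metric, and it is $\mathbf G$-invariant because elements of $\mathbf H$ permute each $U_v$. Writing $\lambda^{A,R}_{v,\zeta}$ for the coordinates of $\Psi_R(A)$, we have for $g=(h_R)_{R\ge1}$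
\[
d_\infty\big(g\Psi'(A),\Psi'(B)\big)=\sup_{R,v,\zeta,x}\big|\lambda^{A,R}_{v,\zeta}(x)-\lambda^{B,R}_{v,\zeta}(h_Rx)\big| .
\]
If this number is $\kappa<\infty$ for some $g$, Proposition~\ref{prop:back} for an $R$ with $2R>\kappa$ gives $\rho(A,B)\le\kappa$. So the number is at least $\rho(A,B)$ for every $g$; in particular, all values are $\infty$ if $\rho(A,B)=\infty$. If $\rho(A,B)=w<\infty$, Proposition~\ref{prop:forth}, applied for each $R$, gives $g$ for which the number is at most $w$. Hence the minimum is attained and equals $\rho(A,B)$.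
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kurka}
Ond\v{r}ej Kurka,
\emph{Orbit pseudometrics and a universality property of the Gromov-Hausdorff distance},
arXiv:2204.08375 (2022).

\end{thebibliography}
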